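# Under CH, a non-separable $C(K)$ in which every closed convex set has a non-support point

All Banach spaces are real, and *countable* means finite or countably infinite. Closed convex sets are assumed nonempty.

## 1. Separable convex sets and the average of a dense sequence

**Definition 1.1.** Let $C$ be a closed convex subset of a Banach space $X$. A point $x_0\in C$ is a *point of support for* $C$ if there is $\varphi\in X^*$ with $\varphi(x_0)\le\varphi(x)$ for all $x\in C$, and $\varphi(x_0)<\varphi(x')$ for some $x'\in C$.

So $\varphi$ attains its minimum over $C$ at $x_0$ and is not constant on $C$. The second requirement matters. In the plane, take $C=[0,1]\times\{0\}$. The functional $(s,t)\mapsto t$ attains its minimum over $C$ at every point, but it is constant on $C$ and proves nothing. The points of support are the two endpoints only: a functional whose minimum over the segment is attained at an inner point is constant on the segment. For a closed disc in the plane the points of support are those of the bounding circle. A set with one point has no points of support.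

Can *all* points of a closed convex set be points of support? If the set is separable, the answer is no. This is a theorem of Rolewicz, and it is the easy case.

**Proposition 1.2 (Rolewicz).** Every nonempty separable closed convex subset $Y$ of a Banach space contains a point which is not a point of support for $Y$.

*Proof.* Let $(u_n)_{n<\omega}$ be a sequence, possibly with repetitions, whose values are dense in $Y$. We average the whole sequence. Choose $\lambda_n>0$ with $\sum\lambda_n=1$ and $\sum\lambda_n\|u_n\|<\infty$; for instance let $\lambda_n$ be proportional to $2^{-n}/(1+\|u_n\|)$. The series $z=\sum\lambda_nu_n$ converges absolutely. It is the limit of the points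
$$\Big(\sum_{n\le N}\lambda_n\Big)^{-1}\sum_{n\le N}\lambda_nu_n\in Y ,$$
so $z\in Y$. Suppose $\varphi\in X^*$ attains its minimum $m$ over $Y$ at $z$. Then $\sum\lambda_n(\varphi(u_n)-m)=\varphi(z)-m=0$. All terms are nonnegative and all $\lambda_n$ are positive, so $\varphi(u_n)=m$ for every $n$. By density $\varphi=m$ on $Y$. Hence no $\varphi$ shows that $z$ is a point of support. $\square$

In the positive cone of $\ell_2(\mathbb N)$, for example, every $z$ with all coordinates strictly positive is a non-support point. Indeed, let $\varphi=\langle y,\cdot\rangle$ attain its minimum over the cone at $z$. Being bounded below on the cone, $\varphi$ has all $y_n\ge0$, so its minimum is $\varphi(0)=0$. Now $\sum y_nz_n=0$ forces $y=0$.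

What changes when $C$ is not separable? Take the positive cone $C$ of $\ell_2(\omega_1)$. Each $x\in C$ has countable support, so there is $\alpha<\omega_1$ with $x(\alpha)=0$. The $\alpha$-th coordinate functional is $\ge0$ on $C$, vanishes at $x$, and equals $1$ at the $\alpha$-th unit vector. So every point of $C$ is a point of support. Rolewicz asked whether this always happens.

**Rolewicz's question.** Must every non-separable Banach space contain a (nonempty) closed convex set containing only points of support?

It is known that the answer is independent of ZFC. The problem treated here is taken from Mirna Dzamonja and Istvan Juhasz, "CH, a problem of Rolewicz and bidiscrete systems", arXiv:0910.3091 (2009): does the negative answer follow from $CH$? It does. For compact $K$ we identify $C(K)^*$ with the space $M(K)$ of signed Radon measures, with total variation norm, by the Riesz representation theorem, and write $\langle\mu,f\rangle=\int f\,d\mu$.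

**Main Theorem ($CH$).** There is a zero-dimensional compact space $K$, mapping at most two-to-one onto the Cantor set, such that $X=C(K)$ is non-separable and

$(\ast)$ for every family $(f_\alpha,\mu_\alpha)_{\alpha<\omega_1}$ in $X\times X^*$ and every $\varepsilon>0$ there are $\gamma,\gamma'<\alpha<\beta$ (possibly $\gamma=\gamma'$) with
$$|\langle\mu_\alpha,\,f_\alpha+f_\beta-f_\gamma-f_{\gamma'}\rangle|<\varepsilon .$$

Consequently every nonempty closed convex $C\subseteq X$ contains a point (indeed a dense set of points) which is not a point of support for $C$. So $CH$ implies the negative answer to Rolewicz's question.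

Sections 2–8 prove this, except for the density remark, which is part of Theorem A in Section 9. Sections 9–11 contain three complements with proofs.

## 2. Averaging $\omega_1$ times: semi-biorthogonal systems

In a non-separable $C$ the averaging argument still works for any countable subset. If $z$ averages a countable $D\subseteq C$, then every $\varphi$ attaining its minimum over $C$ at $z$ is constant on $D$. The argument stops at one point: $D$ is not dense, so $\varphi$ may be larger elsewhere. If *every* point of $C$ is a point of support, then this failure occurs for every countable $D$. We can therefore add a point where $\varphi$ is larger, average again, and continue $\omega_1$ times. The resulting object has a name.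

**Definition 2.1.** An *uncountable semi-biorthogonal system* (u.s.b.s.) in $X$ is a family $(x_\alpha,\varphi_\alpha)_{\alpha<\omega_1}$ in $X\times X^*$ such that $\varphi_\alpha(x_\alpha)=1$, $\varphi_\alpha(x_\gamma)=0$ for $\gamma<\alpha$, and $\varphi_\alpha(x_\beta)\ge0$ for $\beta>\alpha$.

The unit vectors and coordinate functionals of $\ell_2(\omega_1)$ form one, with $\varphi_\alpha(x_\beta)=0$ for all $\beta\ne\alpha$. Any uncountable subset of $\omega_1$ may serve as index set, since it is order-isomorphic to $\omega_1$.

**Lemma 2.2.** If $X$ has no u.s.b.s., then every nonempty closed convex $C\subseteq X$ contains a point which is not a point of support for $C$.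

*Proof.* Suppose all points of $C$ are points of support. Fix $y_0\in C$. Let $1\le\alpha<\omega_1$ and suppose $y_\gamma\in C$ is given for $\gamma<\alpha$. List $\{y_\gamma:\gamma<\alpha\}$ as $(u_n)_{n<\omega}$, with repetitions, and form $z=\sum\lambda_nu_n\in C$ as in Proposition 1.2. Let $\varphi_\alpha$ witness that $z$ is a point of support, and put $m_\alpha=\varphi_\alpha(z)=\min_C\varphi_\alpha$. As before, $\sum\lambda_n(\varphi_\alpha(u_n)-m_\alpha)=0$ has nonnegative terms, so $\varphi_\alpha(y_\gamma)=m_\alpha$ for all $\gamma<\alpha$. Pick $y_\alpha\in C$ with $\varphi_\alpha(y_\alpha)>m_\alpha$, and multiply $\varphi_\alpha$ and $m_\alpha$ by a positive constant so that $\varphi_\alpha(y_\alpha)=m_\alpha+1$.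

Put $x_\alpha=y_\alpha-y_0$ for $1\le\alpha<\omega_1$. Since $\varphi_\alpha(y_0)=m_\alpha$, we have $\varphi_\alpha(x_\alpha)=1$. For $1\le\gamma<\alpha$ we have $\varphi_\alpha(x_\gamma)=m_\alpha-m_\alpha=0$. For $\beta>\alpha$ we have $\varphi_\alpha(x_\beta)=\varphi_\alpha(y_\beta)-m_\alpha\ge0$. Reindexing $[1,\omega_1)$ by $\omega_1$ in increasing order gives a u.s.b.s. $\square$

**Lemma 2.3.** If $X$ satisfies $(\ast)$, then $X$ has no u.s.b.s.

*Proof.* For a u.s.b.s. and any $\gamma,\gamma'<\alpha<\beta$,
$$\varphi_\alpha(x_\alpha+x_\beta-x_\gamma-x_{\gamma'})=1+\varphi_\alpha(x_\beta)-0-0\ge1,$$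
which contradicts $(\ast)$ with $\varepsilon=1$. $\square$

So it suffices to construct a non-separable $C(K)$ with $(\ast)$.

## 3. Splitting $\omega_1$ points of the Cantor set

Let $\Delta=2^\omega$, and for $x\in2^n$ let $[x]=\{t\in\Delta:t|n=x\}$. The set $\Delta$ has only countably many clopen subsets, they form a base, and $\Delta$ has no isolated points. Write $2=\{0,1\}$. We obtain $K$ from $\Delta$ by replacing each of $\omega_1$ points $p_h$ by two points, which a continuous function $e_h$ separates. For functions on $\Delta\times2$ and $U\subseteq\Delta$, "$e=\sigma$ on $U$" means equality on $U\times2$.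

**Definition 3.1.** A *splitting system* consists of points $p_h\in\Delta$ and functions $e_h:\Delta\times2\to\{0,1\}$, for $h<\omega_1$, such that

- (S1) $p_h\ne p_a$ for $a<h$, and $e_h(p_h,i)=i$ for $i=0,1$;
- (S2) every $t\ne p_h$ has a clopen neighborhood $U$ on which $e_h$ equals $0$, or $1$, or $1-e_b$ for some $b<h$.

**Example 3.2 (lexicographic splitting).** Let $(p_h)_{h<\omega_1}$ be distinct points of $\Delta$. Put $e_h(t,i)=0$ if $t<p_h$ lexicographically, $e_h(t,i)=1$ if $t>p_h$, and $e_h(p_h,i)=i$. Then (S1) is clear. If $t\ne p_h$ and $n$ lies beyond the first place where $t$ and $p_h$ differ, all elements of $[t|n]$ compare to $p_h$ as $t$ does, so $e_h$ is constant on $[t|n]$ and (S2) holds.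

The next lemma says what the functions can look like locally. For the index $h$ it uses (S1) and (S2) only for indices $\le h$, so it may be used in the middle of a recursion.

**Lemma 3.3.** (a) If $t\notin\{p_a:a\le h\}$, then $e_h$ is constant on $U\times2$ for some clopen $U\ni t$.
(b) If $t=p_a$ with $a<h$, then on some clopen $U\ni t$, $e_h$ is one of $0,\ 1,\ e_a,\ 1-e_a$.

*Proof.* Induction on $h$. In both cases $t\ne p_h$, so (S2) applies. If it gives $0$ or $1$, we are done. So let $e_h=1-e_b$ near $t$ with $b<h$. If $t=p_b$, this is (b) with $a=b$. If $t\notin\{p_a:a\le b\}$, then $e_b$ is constant near $t$ by (a) for $b$, and hence so is $e_h$. If $t=p_a$ with $a<b$, then near $t$ the function $e_b$ is one of $0,1,e_a,1-e_a$ by (b) for $b$, and hence so is $1-e_b$. In case (a) the point $t$ is no $p_a$ with $a\le h$, so only the second possibility occurs. $\square$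

**Definition 3.4 (the space $K$).** Put $P=\{p_h:h<\omega_1\}$,
$$\Phi(t,i)=\big(t,(e_h(t,i))_{h<\omega_1}\big)\in\Delta\times2^{\omega_1},\qquad K=\Phi(\Delta\times2),$$
and let $\pi:K\to\Delta$ be the first coordinate.

From now on $e_h$ also denotes the coordinate function on $K$, which is continuous, and "$e_h=\sigma$ on $U$" then means equality on $\pi^{-1}(U)$. If $t\notin P$, Lemma 3.3(a) gives $e_h(t,0)=e_h(t,1)$ for all $h$, so $\pi^{-1}(t)$ is one point. If $t=p_a$, then $\pi^{-1}(t)=\{p_a^0,p_a^1\}$ with $p_a^i=\Phi(p_a,i)$ and $e_a(p_a^i)=i$. So $\pi$ is onto and at most two-to-one.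

**Proposition 3.5.** For every splitting system, $K$ is compact and zero-dimensional, and $C(K)$ is non-separable.

*Proof.* For compactness we show that every net $\Phi(t_\lambda,i_\lambda)$ in $K$ has a subnet converging to a point of $K$. Since $\Delta$ is compact, we may pass to a subnet with $t_\lambda\to t\in\Delta$. If $t=p_a$, the values $e_a(t_\lambda,i_\lambda)$ lie in $\{0,1\}$, and by passing to a further subnet we may assume they are constant, say $=i$. If $t\notin P$, let $i=0$. We check $e_h(t_\lambda,i_\lambda)\to e_h(t,i)$ for every $h$.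

- If $t\notin\{p_b:b\le h\}$, then $e_h$ is constant on $U\times2$ for some clopen $U\ni t$, by Lemma 3.3(a).
- If $t=p_h$, then $e_h(t_\lambda,i_\lambda)=i=e_h(p_h,i)$ by the choice of $i$.
- If $t=p_a$ with $a<h$, then near $t$ the function $e_h$ is one of $0,1,e_a,1-e_a$ by Lemma 3.3(b), and $e_a(t_\lambda,i_\lambda)=i=e_a(p_a,i)$.

So $\Phi(t_\lambda,i_\lambda)\to\Phi(t,i)\in K$. As a subspace of $\Delta\times2^{\omega_1}$, $K$ is Hausdorff and zero-dimensional.

For non-separability let $a<h$. Then $p_h\notin\{p_b:b\le a\}$, so $e_a(p_h^0)=e_a(p_h^1)$ by Lemma 3.3(a), while $e_h(p_h^i)=i$. Hence $e_a$ and $e_h$ differ at one of the two points. Being $\{0,1\}$-valued, they satisfy $\|e_a-e_h\|=1$. An uncountable family with mutual distances $1$ rules out separability. $\square$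

For $a<g$ we write $e_a(p_g)$ for the common value $e_a(p_g,0)=e_a(p_g,1)$. We write $a\lhd g$ if $a<g$ and $e_g=1-e_a$ on some neighborhood of $p_a$. So $a\lhd g$ says that the later function $e_g$ *flips* the pair $p_a^0,p_a^1$.

## 4. Point masses over the split points

Does $(\ast)$ hold for every splitting system? No. In Example 3.2 put $\mu_a=\delta_{p_a^1}-\delta_{p_a^0}$. If $g\ne a$, then $e_g$ is constant near $p_a$, so $\langle\mu_a,e_g\rangle=0$, whereas $\langle\mu_a,e_a\rangle=1$. Thus $(e_a,\mu_a)_{a<\omega_1}$ is a u.s.b.s.: the first natural choice fails. To see what a better choice must do, we write down the systems that measures on $\{p_a^0,p_a^1\}$ can produce. Let $A\subseteq\omega_1$ be uncountable.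

*No flips in $A$.* Suppose $a\lhd g$ for no $a<g$ in $A$. Then $(e_a,\delta_{p_a^1}-\delta_{p_a^0})_{a\in A}$ is a u.s.b.s. Indeed, the value of the $a$-th functional at $e_a$ is $1$. At $e_\gamma$ with $\gamma<a$ it is $0$, since $e_\gamma(p_a^0)=e_\gamma(p_a^1)$. At $e_g$ with $g>a$, Lemma 3.3(b) leaves $0,1,e_a$ near $p_a$, with values $0,0,1$.

*Only the value $0$ in $A$.* Suppose $e_a(p_g)=0$ for all $a<g$ in $A$. Then $(e_a,\delta_{p_a^1})_{a\in A}$ is a u.s.b.s., with values $1$ at $e_a$, $0$ at earlier functions, and $\ge0$ at later ones.

*Only the value $1$ in $A$.* Suppose $e_a(p_g)=1$ for all $a<g$ in $A$. Then $(1-e_a,\delta_{p_a^0})_{a\in A}$ is a u.s.b.s. for the same reason.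

So inside every uncountable $A$ there must be a flip, and both values must occur. If all of this happens at one $\alpha$, the obstructions cancel. Suppose $\gamma,\gamma'<\alpha<\beta$ and
$$e_\gamma(p_\alpha)=0,\qquad e_{\gamma'}(p_\alpha)=1,\qquad \alpha\lhd\beta .$$
Then at both points $p_\alpha^i$
$$(e_\alpha+e_\beta-e_\gamma-e_{\gamma'})(p_\alpha^i)=i+(1-i)-0-1=0. \tag{1}$$
This is $(\ast)$, with exact cancellation, for $f_\alpha=e_\alpha$ and any measures $\mu_\alpha$ carried by $\{p_\alpha^0,p_\alpha^1\}$. It also explains the shape of $(\ast)$. Since $e_\alpha+e_\beta=1$ at both points, one must subtract $1$. With a single $\gamma$, the combination $e_\alpha+e_\beta-2e_\gamma$ would be $\pm1$ there.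

For general $f_\alpha$ two things remain. A function in $C(K)$ is, up to a small error, pieced together from finitely many functions $a+ce_h$, so (1) is needed for several indices $h$ *at the same time*. And a general measure has other atoms and a part without atoms. The first is achieved by a generic construction of the splitting system and the second by an approximation lemma.

## 5. The recursion with dense sets in a countable poset

We construct $(p_h,e_h)$ by recursion on $h<\omega_1$, keeping (S1), (S2) and two further requirements. The first makes it possible to decide the value $e_a(p_h)$ at later stages: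

- (S3) for $c\in\{0,1\}$, every neighborhood of $p_h$ contains a nonempty clopen set on which $e_h=c$.

The second requirement speaks of sets $A\subseteq h$ of earlier indices. There are too many such sets for one stage, so we select countably many. This is where $CH$ is used.

**Bookkeeping.** There are $\omega_1$ finite sequences of countable ordinals, hence $\omega_1^\omega=2^\omega=\omega_1$ countable sets of such sequences. Let $(T_\xi)_{\xi<\omega_1}$ enumerate all these countable sets. At stage $h$ let $\mathcal R_h$ be the countable family of the sets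
$$\{a<h:p_a\in U\}\ (U\text{ clopen}),\qquad \{a<g:a\lhd g\}\ (g<h),\qquad \{a<g:e_a(p_g)=c\}\ (g<h,\ c\in2),$$
and let $\mathcal A_h$ be the family of all sets
$$A=\{\tau(j):\ \tau\in T_\xi,\ |\tau|=n,\ \operatorname{ran}\tau\subseteq h,\ \tau(i)\in R_i\text{ for all }i<n,\ i\ne j\} \tag{2}$$
with $\xi<h$, $j<n<\omega$ and $R_i\in\mathcal R_h$. There are countably many choices of $\xi,n,j$ and $(R_i)$, so $\mathcal A_h$ is countable. Each $A\in\mathcal A_h$ is a subset of $h$, and both families depend only on objects constructed before stage $h$. In words: $A$ consists of the $j$-th entries of those tuples in $T_\xi$ whose other entries are already known to be good.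

- (S4) If $A\in\mathcal A_h$ and $p_h\in\overline{\{p_a:a\in A\}}$, then (i) for each $c\in\{0,1\}$ there is $a\in A$ with $e_a(p_h)=c$; (ii) there is $a\in A$ with $a\lhd h$.

Suppose all stages before $h$ are done.

**Step 1: the poset of finite approximations.** We approximate $p_h$ by a clopen set $U$, and $e_h$ by its definition outside $U$. Let $\mathbb P_h$ be the set of all $q=(U,s)$ with $s=\langle(V_0,\sigma_0),\dots,(V_{l-1},\sigma_{l-1})\rangle$ such that

- $U\ne\emptyset$;
- $U,V_0,\dots,V_{l-1}$ are pairwise disjoint clopen sets with union $\Delta$ (the $V_i$ may be empty);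
- $\sigma_i\in\{0,1\}\cup\{1-e_a:a<h\}$.

Put $(U',s')\le(U,s)$ if $U'\subseteq U$ and $s'$ end-extends $s$. The poset $\mathbb P_h$ is countable. If $\emptyset\ne U'\subseteq U$ is clopen, then $(U',s^\frown(U\setminus U',0))\le(U,s)$; we call this *shrinking to $U'$*.

**Step 2: the dense sets.** Each requirement becomes a set $D\subseteq\mathbb P_h$ that is dense, meaning that every $q\in\mathbb P_h$ has some $q'\le q$ in $D$.

- $E_n=\{q:U\subseteq[x]\text{ for some }x\in2^n\}$ for $n<\omega$, and $E'_a=\{q:p_a\notin U\}$ for $a<h$. Both are dense: shrink, using for $E'_a$ that $U\setminus\{p_a\}$ is nonempty and open.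
- $O_{n,c}=\{q:\exists i,\ V_i\ne\emptyset,\ \sigma_i=c,\ U\cup V_i\subseteq[x]\text{ for some }x\in2^n\}$ for $n<\omega$, $c\in2$. First enter $E_n$, then split the current $U$ into two nonempty clopen parts $U',V$ and pass to $(U',s^\frown(V,c))$.
- $D_{A,c}=\{q:U\cap\{p_a:a\in A\}=\emptyset\text{ or }\exists a\in A,\ e_a=c\text{ on }U\}$ for $A\in\mathcal A_h$, $c\in2$. If $p_a\in U$ with $a\in A$, then (S3) for $a$ gives a nonempty clopen $U'\subseteq U$ with $e_a=c$ on $U'$; shrink to $U'$.
- $D'_A=\{q:U\cap\{p_a:a\in A\}=\emptyset\text{ or }\exists a\in A\,\exists i,\ p_a\in V_i,\ \sigma_i=1-e_a\}$ for $A\in\mathcal A_h$. If $p_a\in U$ with $a\in A$, choose a clopen $V$ with $p_a\in V\subsetneq U$ and pass to $(U\setminus V,\,s^\frown(V,1-e_a))$.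

**Step 3: reading off $p_h$ and $e_h$.** These are countably many dense sets. Listing them and extending once for each, we get $q_0\ge q_1\ge\cdots$, $q_n=(U^n,s^n)$, such that each dense set contains some $q_n$. The $U^n$ are decreasing nonempty compact sets, and by the $E_n$'s any two points of $\bigcap_nU^n$ agree in all coordinates. So $\bigcap_nU^n$ is a single point, which we call $p_h$. Each $\Delta\setminus U^n$ is the disjoint union of the sets $V_i$ in $s^n$, so the sets $V_i$ occurring in $\bigcup_ns^n$ partition $\Delta\setminus\{p_h\}$. Put $e_h=\sigma_i$ on $V_i$ and $e_h(p_h,i)=i$.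

**Step 4: checking the requirements.** (S1): some $q_n\in E'_a$, so $p_a\notin U^n\ni p_h$. (S2): $t\ne p_h$ lies in some $V_i$, which is clopen and on which $e_h=\sigma_i$. (S3): if $q_k\in O_{n,c}$, then $p_h\in U^k\subseteq[x]$, so $x=p_h|n$, and the corresponding $V_i$ is a nonempty clopen subset of $[p_h|n]$ on which $e_h=c$.

(S4): let $A\in\mathcal A_h$ and $p_h\in\overline{\{p_a:a\in A\}}$. Every $U^n$ is a neighborhood of $p_h$, so $U^n\cap\{p_a:a\in A\}\ne\emptyset$. The first alternatives in $D_{A,c}$ and $D'_A$ therefore fail for all $q_n$, and the second ones hold for suitable $q_n$. For $D_{A,c}$ this gives $a\in A$ with $e_a=c$ on $U^n\ni p_h$, so $e_a(p_h)=c$. For $D'_A$ it gives $a\in A$ with $e_h=1-e_a$ on the neighborhood $V_i$ of $p_a$, so $a\lhd h$. This completes the recursion.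

By Proposition 3.5 the space $K$ of this splitting system is compact and zero-dimensional, $C(K)$ is non-separable, and $\pi:K\to\Delta$ is onto and at most two-to-one. We must prove $(\ast)$.

## 6. Tuples: one coordinate at a time, in increasing order

The purpose of this section is to upgrade (S4) from single indices to $n$ indices at the same time. For $n=1$ there is nothing to do: the set $\{\tau(0):\tau\in T_\xi\}$ belongs to $\mathcal A_h$ once $h>\xi$ and $h$ exceeds all ordinals occurring, and (S4) is the claim. For $n=2$ one needs a *single* $\tau$ that is good at both coordinates. Applying (S4) to each coordinate separately would give two unrelated tuples. The remedy is to treat the smaller entry first. When stage $h$ is the larger entry, the sets $\{a<g:a\lhd g\}$ and $\{a<g:e_a(p_g)=c\}$ for the smaller entry $g<h$ are already in $\mathcal R_h$, so the restriction "good at the smaller entry" can be built into $A$. Coordinates not yet treated are kept under control by neighborhoods.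

**Lemma 6.1 (tuples).** Let $n\ge1$, let $T=T_\xi\subseteq\omega_1^n$, and let $\theta\in\omega_1^n$ have distinct entries, each $>\xi$ and larger than all ordinals occurring in members of $T$. Assume that $(p_{\theta(j)})_{j<n}\in\overline{\{(p_{\tau(j)})_{j<n}:\tau\in T\}}$ in $\Delta^n$. Then:
(I) for each $c\in\{0,1\}$ there is $\tau\in T$ with $e_{\tau(j)}(p_{\theta(j)})=c$ for all $j<n$;
(II) there is $\tau\in T$ with $\tau(j)\lhd\theta(j)$ for all $j<n$.

*Proof.* For (I) let $R(g)=\{a<g:e_a(p_g)=c\}$; for (II) let $R(g)=\{a<g:a\lhd g\}$. Let $\theta(j_1)<\dots<\theta(j_n)$ be the entries in increasing order. We prove by induction on $k\le n$: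

$(C_k)$ for all clopen $U_i\ni p_{\theta(j_i)}$ $(k<i\le n)$ there is $\tau\in T$ with $\tau(j_i)\in R(\theta(j_i))$ for $i\le k$ and $p_{\tau(j_i)}\in U_i$ for $i>k$.

$(C_0)$ is the hypothesis. Let $k\ge1$, assume $(C_{k-1})$, and let $U_i$ $(i>k)$ be given. Put $h=\theta(j_k)$ and
$$A=\{\tau(j_k):\tau\in T,\ \tau(j_i)\in R(\theta(j_i))\ (i<k),\ p_{\tau(j_i)}\in U_i\ (i>k)\}.$$

We check $A\in\mathcal A_h$. We have $\xi<h$, all ordinals in members of $T$ are $<h$, and all $\tau\in T$ have length $n$. For $i<k$ we have $\theta(j_i)<h$, so $R(\theta(j_i))\in\mathcal R_h$. For $i>k$ the condition $p_{\tau(j_i)}\in U_i$ says $\tau(j_i)\in\{a<h:p_a\in U_i\}\in\mathcal R_h$. So $A$ has the form (2), with $j_k$ as the distinguished coordinate.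

Next, $p_h\in\overline{\{p_a:a\in A\}}$. Indeed, for any clopen $U_k\ni p_h$, $(C_{k-1})$ applied to $U_k,U_{k+1},\dots,U_n$ gives $\tau\in T$ with $\tau(j_k)\in A$ and $p_{\tau(j_k)}\in U_k$.

By (S4)(i), respectively (S4)(ii), there is $a\in A\cap R(h)$. Choose a $\tau$ in the definition of $A$ with $\tau(j_k)=a$. Then $\tau(j_k)\in R(\theta(j_k))$, and the other conditions hold by the definition of $A$. This proves $(C_k)$. Finally, $(C_n)$ is the claim. $\square$

## 7. Normal forms of functions and measures without atoms

The first lemma reduces a function on $K$ to finitely many clopen pieces with one $e_h$ on each. The finite set $Q$ will be the projection of the heaviest atoms of a measure. The point is that an atom on a piece where some $e_h$ is really used must lie over the split point $p_h$ itself, which is where (1) gives cancellation.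

**Lemma 7.1 (normal form).** Let $f\in C(K)$, $\delta>0$, and let $Q\subset\Delta$ be finite. There are a clopen partition $\{Y_1,\dots,Y_m\}$ of $\Delta$, rationals $a_j,c_j$ and ordinals $h_j<\omega_1$ such that
$$\tilde f=\sum_{j}1_{\pi^{-1}(Y_j)}(a_j+c_je_{h_j})$$
satisfies $\|f-\tilde f\|\le\delta$, and whenever $c_j\ne0$: $p_{h_j}\in Y_j$ and $Y_j\cap Q\subseteq\{p_{h_j}\}$.

*Proof.* **Local approximation.** For each $t\in\Delta$ there is $u_t=a+ce_h$, with $a,c$ rational, such that $|f-u_t|<\delta$ on $\pi^{-1}(t)$. If $t\notin P$, take $c=0$, $h=0$ and $a$ close to the value of $f$ at the single point of $\pi^{-1}(t)$. If $t=p_h$, use this $h$ and take $a$ close to $f(p_h^0)$ and $a+c$ close to $f(p_h^1)$. The set $\pi(\{|f-u_t|\ge\delta\})$ is compact and misses $t$. So there is a clopen $U_t\ni t$ with $|f-u_t|<\delta$ on $\pi^{-1}(U_t)$, and since $Q$ is finite we may also have $U_t\cap Q\subseteq\{t\}$.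

**Passing to a partition that keeps the centers.** Let $U_{t_1},\dots,U_{t_m}$ cover $\Delta$ with the $t_j$ distinct. Choose pairwise disjoint clopen $Y'_j$ with $t_j\in Y'_j\subseteq U_{t_j}$. Put
$$W=\Delta\setminus\bigcup_jY'_j,\qquad R_j=(W\cap U_{t_j})\setminus\bigcup_{i<j}U_{t_i},\qquad Y_j=Y'_j\cup R_j.$$
The $R_j$ are clopen and partition $W$, so the $Y_j$ form a clopen partition of $\Delta$ with $t_j\in Y_j\subseteq U_{t_j}$. Take $a_j,c_j,h_j$ from $u_{t_j}$. Then $\|f-\tilde f\|\le\delta$. If $c_j\ne0$, then $t_j=p_{h_j}$, so $p_{h_j}\in Y_j$ and $Y_j\cap Q\subseteq\{p_{h_j}\}$. $\square$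

The second lemma deals with measures without atoms. They do not see the places where $e_h$ is not locally constant. Let $\mathrm{Sing}(h)$ be the set of $t\in\Delta$ having no clopen neighborhood $U$ with $e_h$ constant on $\pi^{-1}(U)$. It is closed, and by Lemma 3.3(a) it is contained in the countable set $\{p_a:a\le h\}$.

**Lemma 7.2.** Let $\nu\in M(K)$ vanish on singletons, $Y\subseteq\Delta$ clopen, $h<\omega_1$, $\delta>0$. There are disjoint clopen $Z^0,Z^1\subseteq Y$ with $e_h=c$ on $\pi^{-1}(Z^c)$ for $c=0,1$, and $|\nu|(\pi^{-1}(Y\setminus(Z^0\cup Z^1)))<\delta$.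

*Proof.* The set $\pi^{-1}(\mathrm{Sing}(h))$ is closed and countable. Since $|\nu|(\{q\})=|\nu(\{q\})|=0$ for all $q$, it is $|\nu|$-null. Let $W_k$ be the union of the sets $[x]$, $x\in2^k$, that meet $\mathrm{Sing}(h)$. These are clopen and decreasing, with $\bigcap_kW_k=\mathrm{Sing}(h)$ because $\mathrm{Sing}(h)$ is closed. Hence $|\nu|(\pi^{-1}(W_k))\to0$. Choose $k$ with $|\nu|(\pi^{-1}(W_k))<\delta$ and put $Z=Y\setminus W_k$. Then $|\nu|(\pi^{-1}(Y\setminus Z))<\delta$. Each $t\in Z$ has a clopen neighborhood $U\subseteq Z$ with $e_h$ constant on $\pi^{-1}(U)$, and finitely many of these cover the compact set $Z$. Let $Z^c$ be the union of those on which the constant is $c$. These sets are clopen with union $Z$, and they are disjoint because $\pi$ is onto. $\square$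

## 8. Proof of $(\ast)$

Let $(f_\alpha,\mu_\alpha)_{\alpha<\omega_1}$ and $\varepsilon>0$ be given; we may assume $\varepsilon\le1$. Since $\omega_1$ is not a countable union of countable sets, there are $R\ge1$ and an uncountable $F\subseteq\omega_1$ with $\|f_\alpha\|,\|\mu_\alpha\|\le R$ for $\alpha\in F$. We shrink $F$ several times, keeping it uncountable.

**Step 1: uniform data.** The aim is that the functions differ only in the ordinals $h_j$. For $\alpha\in F$ write $\mu_\alpha=\nu_\alpha+\sum_qw_q^\alpha\delta_q$, where $\nu_\alpha$ vanishes on singletons and $\sum_q|w^\alpha_q|<\infty$: the sum collects the countably many atoms of $\mu_\alpha$. Choose a finite $Q_\alpha\subset K$ with $\sum_{q\notin Q_\alpha}|w^\alpha_q|\le\varepsilon/(32R)$. Apply Lemma 7.1 to $f_\alpha$, $\delta=\varepsilon/(16R)$ and $Q=\pi(Q_\alpha)$ to get $\tilde f_\alpha$. There are only countably many possible data $(m,(Y_j,a_j,c_j)_{j\le m})$, so after shrinking $F$ they do not depend on $\alpha\in F$: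
$$\tilde f_\alpha=\sum_{j\le m}1_{\pi^{-1}(Y_j)}(a_j+c_je_{h_j^\alpha}).$$
Let $J=\{j:c_j\ne0\}$. For $j\in J$ apply Lemma 7.2 to $\nu_\alpha,Y_j,h_j^\alpha$ and $\delta=\varepsilon/(32Rm)$. Again we may assume that the resulting clopen sets $Z_j^0,Z_j^1$ do not depend on $\alpha\in F$. Put $Z_j=Z_j^0\cup Z_j^1$. Thus for each $j\in J$ all functions $e_{h_j^\alpha}$ $(\alpha\in F)$ coincide on $\pi^{-1}(Z_j)$, being $0$ over $Z_j^0$ and $1$ over $Z_j^1$.

**Step 2: constant or injective.** For $j\in J$ the map $\alpha\mapsto h_j^\alpha$ on $F$ either has an uncountable fiber or is countable-to-one. In the second case it is injective on an uncountable subset. Both properties pass to smaller sets. Shrinking $F$ once for each $j\in J$, we may assume that each of these maps is constant on $F$ or injective on $F$. Let $J_1\subseteq J$ be the set of $j$ for which it is injective, and $n=|J_1|$. When Lemma 6.1 is applied, $J_1$ is identified with $\{0,\dots,n-1\}$ by its increasing enumeration.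

**Step 3: choice of $\gamma,\gamma',\alpha,\beta$.** We want the situation of (1) for all $j\in J_1$ at the same time. *Claim:* there are $\gamma,\gamma'<\alpha<\beta$ in $F$ such that for all $j\in J_1$
$$h_j^\gamma,h_j^{\gamma'}<h_j^\alpha,\qquad e_{h_j^\gamma}(p_{h_j^\alpha})=0,\qquad e_{h_j^{\gamma'}}(p_{h_j^\alpha})=1,\qquad h_j^\alpha\lhd h_j^\beta. \tag{3}$$

If $n=0$, take any $\gamma=\gamma'<\alpha<\beta$ in $F$. Let $n\ge1$ and $\theta^\alpha=(h_j^\alpha)_{j\in J_1}$. Its entries are distinct because $p_{h_j^\alpha}\in Y_j$ and the $Y_j$ are disjoint. Put $p(\theta^\alpha)=(p_{h_j^\alpha})_{j\in J_1}\in\Delta^n$.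

The difficulty is that a single $\alpha$ must serve two purposes. We first show that almost every $\alpha\in F$ has suitable $\gamma,\gamma'$, and then choose the pair $\alpha,\beta$ among these. Let $F^*$ be the set of $\alpha\in F$ for which there are $\gamma,\gamma'<\alpha$ in $F$ satisfying, for all $j\in J_1$, the conditions of (3) that do not involve $\beta$.

*$F\setminus F^*$ is countable.* Since $\Delta^n$ is second countable, there is a countable $F_0\subseteq F$ with $\{p(\theta^\gamma):\gamma\in F_0\}$ dense in $\{p(\theta^\alpha):\alpha\in F\}$. The set $\{\theta^\gamma:\gamma\in F_0\}$ is a countable set of finite sequences of countable ordinals, so it is $T_\xi$ for some $\xi$. By injectivity, all but countably many $\alpha\in F$ satisfy $\alpha>\sup F_0$ and have all entries of $\theta^\alpha$ larger than $\xi$ and than all ordinals occurring in $T_\xi$. For such $\alpha$ the hypotheses of Lemma 6.1 hold with $\theta=\theta^\alpha$. Part (I) with $c=0$ and with $c=1$ gives $\gamma,\gamma'\in F_0$ as required, so $\alpha\in F^*$.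

*Choice of $\alpha$ and $\beta$.* Choose a countable $F_1\subseteq F^*$ with $\{p(\theta^\alpha):\alpha\in F_1\}$ dense in $\{p(\theta^\beta):\beta\in F^*\}$, and let $\{\theta^\alpha:\alpha\in F_1\}=T_{\xi'}$. Since $F^*$ is uncountable, injectivity gives $\beta\in F^*$ with $\beta>\sup F_1$ and all entries of $\theta^\beta$ larger than $\xi'$ and than all ordinals occurring in $T_{\xi'}$. Lemma 6.1(II) gives $\alpha\in F_1$ with $h_j^\alpha\lhd h_j^\beta$ for all $j\in J_1$. Then $\alpha<\beta$. Since $\alpha\in F^*$, suitable $\gamma,\gamma'<\alpha$ exist. This proves the claim.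

**Step 4: where the combination vanishes.** Fix $\gamma,\gamma',\alpha,\beta$ as in the claim, and let $g=\tilde f_\alpha+\tilde f_\beta-\tilde f_\gamma-\tilde f_{\gamma'}$. On $\pi^{-1}(Y_j)$ the constants $a_j$ cancel and
$$g=c_j\big(e_{h_j^\alpha}+e_{h_j^\beta}-e_{h_j^\gamma}-e_{h_j^{\gamma'}}\big).$$
If $j\notin J_1$, then $g=0$ on $\pi^{-1}(Y_j)$: either $c_j=0$, or the four functions are equal. If $j\in J_1$, then $g=0$ on $\pi^{-1}(Z_j)$, where the four functions coincide.

Moreover $g(q)=0$ for every $q\in Q_\alpha$. Let $\pi(q)\in Y_j$; only $j\in J_1$ matters. Since $c_j\ne0$, we have $\pi(q)\in Y_j\cap\pi(Q_\alpha)\subseteq\{p_{h_j^\alpha}\}$, so $q=p^i_{h_j^\alpha}$ for some $i\in\{0,1\}$. Then $e_{h_j^\alpha}(q)=i$, and $e_{h_j^\beta}(q)=1-i$ because $h_j^\alpha\lhd h_j^\beta$. By (3),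
$$g(q)=c_j\big(i+(1-i)-0-1\big)=0 .$$

**Step 5: the estimate.** Since $\delta\le1$, we have $\|g\|\le4(R+1)\le8R$. By Step 4 only the sets $\pi^{-1}(Y_j\setminus Z_j)$ with $j\in J_1$ contribute to $\langle\nu_\alpha,g\rangle$, and only atoms outside $Q_\alpha$ contribute to the rest. Therefore
$$|\langle\mu_\alpha,g\rangle|\le\|g\|\sum_{j\in J_1}|\nu_\alpha|\big(\pi^{-1}(Y_j\setminus Z_j)\big)+\|g\|\sum_{q\notin Q_\alpha}|w_q^\alpha|\le8R\cdot m\cdot\frac{\varepsilon}{32Rm}+8R\cdot\frac{\varepsilon}{32R}=\frac\varepsilon2 .$$
Replacing the four $\tilde f$'s by the $f$'s changes the value by at most $4\cdot\frac{\varepsilon}{16R}\cdot R=\frac\varepsilon4$. Hence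
$$|\langle\mu_\alpha,f_\alpha+f_\beta-f_\gamma-f_{\gamma'}\rangle|\le\tfrac34\varepsilon<\varepsilon .$$
This proves $(\ast)$. By Lemmas 2.3 and 2.2, every nonempty closed convex $C\subseteq C(K)$ contains a point which is not a point of support for $C$. $\blacksquare$

## 9. Support points, semi-biorthogonal systems and cones in ZFC

Lemma 2.2 has a converse, and non-support points are dense as soon as they always exist. This section uses no hypothesis beyond ZFC.

**Theorem A (ZFC; any Banach space $X$).** The following are equivalent:
(a) every nonempty closed convex $C\subseteq X$ contains a point that is not a point of support for $C$;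
(b) $X$ has no u.s.b.s.;
(c) for every $F\subseteq X$ there is a countable $D\subseteq F$ such that the closed convex cone generated by $F\cup(-D)$ equals $\overline{\operatorname{span}}F$.

In this case the non-support points are dense in every such $C$, and every closed subspace of every quotient of $X$ also satisfies (a). If (b) fails, there is a *bounded* nonempty closed convex set consisting only of points of support.

*Proof.* **(b)⇒(a)** is Lemma 2.2.

**Not (b) ⇒ not (a), with a bounded set.** Let $(x_\alpha,\varphi_\alpha)$ be a u.s.b.s. Replacing it by $(x_\alpha/\|x_\alpha\|,\|x_\alpha\|\varphi_\alpha)$, which is again a u.s.b.s., we may assume $\|x_\alpha\|=1$. Put $C=\overline{\operatorname{conv}}\{x_\alpha:\alpha<\omega_1\}$, a bounded set. Every $x\in C$ is the limit of a sequence of finite convex combinations, and these involve only countably many $x_\alpha$. So $x\in\overline{\operatorname{conv}}\{x_\gamma:\gamma<\delta\}$ for some $\delta<\omega_1$. Then $\varphi_\delta(x)=0$, $\varphi_\delta\ge0$ on $C$, and $\varphi_\delta(x_\delta)=1$. So $x$ is a point of support for $C$.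

**(c)⇒(b).** Suppose $(x_\alpha,\varphi_\alpha)$ is a u.s.b.s. Let $F=\{x_\alpha:\alpha<\omega_1\}$ and let $D\subseteq F$ be countable. Then $D\subseteq\{x_\gamma:\gamma<\delta\}$ for some $\delta<\omega_1$. Now $\varphi_\delta\ge0$ on $F$ and $\varphi_\delta=0$ on $D$, so $\varphi_\delta\ge0$ on the closed convex cone generated by $F\cup(-D)$. Since $\varphi_\delta(-x_\delta)=-1$, the vector $-x_\delta\in\overline{\operatorname{span}}F$ is not in this cone. So (c) fails for $F$.

**(b)⇒(c).** Suppose (c) fails for $F$. For countable $D\subseteq F$ let $\kappa_D$ be the closed convex cone generated by $F\cup(-D)$. It misses $-x$ for some $x\in F$; otherwise $\kappa_D\supseteq F\cup(-F)$ and hence $\kappa_D=\overline{\operatorname{span}}F$. Separating $-x$ from the closed cone $\kappa_D$ by Hahn–Banach and scaling, we get $\varphi\in X^*$ with $\varphi\ge0$ on $\kappa_D$ and $\varphi(x)=1$. As $\varphi\ge0$ on both $D$ and $-D$, we have $\varphi=0$ on $D$. Recursively, at stage $\alpha<\omega_1$ take $D=\{x_\gamma:\gamma<\alpha\}$ and put $x_\alpha=x$, $\varphi_\alpha=\varphi$. Then $\varphi_\alpha(x_\alpha)=1$,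 $\varphi_\alpha(x_\gamma)=0$ for $\gamma<\alpha$, and $\varphi_\alpha(x_\beta)\ge0$ for $\beta>\alpha$ because $x_\beta\in F\subseteq\kappa_D$. So this is a u.s.b.s.

**Density.** Let $z\in C$ be a non-support point, $x\in C$, $0<t\le1$ and $y=(1-t)x+tz$. If $\varphi(y)=\min_C\varphi$, then, since $\varphi(x),\varphi(z)\ge\min_C\varphi$ and $t>0$, also $\varphi(z)=\min_C\varphi$. So $\varphi$ is constant on $C$, because $z$ is not a point of support. Thus $y$ is not a point of support either. Let $t\to0$.

**Heredity.** Let $(w_\alpha,\psi_\alpha)$ be a u.s.b.s. in a closed subspace of a quotient $X/Z$. Extend each $\psi_\alpha$ to $X/Z$ by Hahn–Banach, compose with the quotient map $X\to X/Z$, and lift each $w_\alpha$ to $X$. All values are preserved, so $X$ has a u.s.b.s. Hence (b) passes from $X$ to closed subspaces of quotients, and (a) is equivalent to (b). $\square$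

Together with Section 8 this gives the dense set of non-support points stated in the Main Theorem.

## 10. Approximate systems and the constant $1/3$

Call $(x_\alpha,\varphi_\alpha)_{\alpha<\omega_1}\subset X\times X^*$ an *$\varepsilon$-system* if $\varphi_\alpha(x_\alpha)=1$, $|\varphi_\alpha(x_\gamma)|\le\varepsilon$ for $\gamma<\alpha$, and $\varphi_\alpha(x_\beta)\ge-\varepsilon$ for $\beta>\alpha$. A u.s.b.s. is the same as a $0$-system. Property $(\ast)$ involves three terms besides $f_\alpha$, and this is reflected in the constant.

**Theorem B (sharp constant $1/3$).**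
(1) ($CH$) The space $X=C(K)$ constructed above has no $\varepsilon$-system for any $0\le\varepsilon<1/3$.
(2) (ZFC) Every non-separable Banach space has an $\varepsilon$-system for every $\varepsilon>1/3$.

*Proof.* (1) For an $\varepsilon$-system and $\gamma,\gamma'<\alpha<\beta$ we have $\varphi_\alpha(x_\alpha+x_\beta-x_\gamma-x_{\gamma'})\ge1-3\varepsilon>0$. This contradicts $(\ast)$ applied with $1-3\varepsilon$ in place of $\varepsilon$.

(2) Let $X$ be non-separable and $\delta>0$. Fix $\theta\in X^*$ and $u\in X$ with $\theta(u)=1$, and put $N=\ker\theta$. Since $X=N\oplus\mathbb Ru$, the space $N$ is non-separable. For $\alpha<\omega_1$ the subspace $\overline{\operatorname{span}}\{x_\gamma:\gamma<\alpha\}$ is separable, hence a proper closed subspace of $N$. So Riesz's lemma lets us choose recursively $x_\alpha\in N$ with $\|x_\alpha\|=1$ and distance $>1/(1+\delta)$ from it. By Hahn–Banach there is $\psi_\alpha\in N^*$ vanishing on that subspace with $\psi_\alpha(x_\alpha)=1$ and $\|\psi_\alpha\|\le1+\delta$. Extend $\psi_\alpha$ to $X$ by $\psi_\alpha(u)=0$. Put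
$$x'_\alpha=x_\alpha+u,\qquad \varphi_\alpha=\tfrac23\big(\psi_\alpha+\tfrac12\theta\big).$$
Since $\theta(x'_\beta)=1$ and $\psi_\alpha(x'_\beta)=\psi_\alpha(x_\beta)$, we have $\varphi_\alpha(x'_\beta)=\frac23(\psi_\alpha(x_\beta)+\frac12)$. This equals $1$ for $\beta=\alpha$ and $\frac13$ for $\beta<\alpha$. For $\beta>\alpha$ it is at least $\frac23(-1-\delta+\frac12)=-\frac13-\frac23\delta$. So we have a $(\frac13+\frac23\delta)$-system, and $\delta>0$ was arbitrary. $\square$

## 11. Fewer than $\operatorname{cov}(\mathcal M)$ dense sets instead of countably many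

Let $\operatorname{cov}(\mathcal M)$ be the least number of meager sets covering $\mathbb R$ (equivalently, covering $\omega^\omega$). $CH$ entered only through the bookkeeping of Section 5, which left countably many dense sets at each stage. This can be relaxed.

**Theorem C.** The Main Theorem holds, with the same conclusion $(\ast)$, if $CH$ is replaced by "$\operatorname{cov}(\mathcal M)=\mathfrak c$ and $\operatorname{cf}(\mathfrak c)=\omega_1$".

$CH$ is the case $\mathfrak c=\omega_1$. For those who know forcing: the hypothesis is consistent with $\neg CH$, since it holds after adding $\aleph_{\omega_1}$ Cohen reals to a model of GCH. There $\mathfrak c=\aleph_{\omega_1}$, and any fewer than $\mathfrak c$ codes of meager sets depend on fewer than $\mathfrak c$ of the Cohen coordinates, so some added Cohen real avoids all of the coded sets.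

*Proof.* **Bookkeeping.** The set of all countable sets of finite sequences of countable ordinals has size $\omega_1^\omega=\mathfrak c$. Since $\operatorname{cf}(\mathfrak c)=\omega_1$, it is an increasing union $\bigcup_{\xi<\omega_1}\mathcal T_\xi$ with $|\mathcal T_\xi|<\mathfrak c$. In the definition (2) of $\mathcal A_h$ replace "$\tau\in T_\xi$ with $\xi<h$" by "$\tau\in T$ with $T\in\mathcal T_\xi$, $\xi<h$". The family $\mathcal R_h$ is still countable, so $|\mathcal A_h|\le\aleph_0\cdot\sum_{\xi<h}|\mathcal T_\xi|$. This is a sum of countably many cardinals below $\mathfrak c$, hence below $\mathfrak c$ because $\operatorname{cf}(\mathfrak c)>\omega$. In Lemma 6.1 replace "$T=T_\xi$" by "$T\in\mathcal T_\xi$". In Section 8, where $\xi$ and $\xi'$ were chosen, choose them with $\{\theta^\gamma:\gamma\in F_0\}\in\mathcal T_\xi$ and $\{\theta^\alpha:\alpha\in F_1\}\in\mathcal T_{\xi'}$. The proofs there are unchanged. At stage $h$ we must now meet fewer than $\mathfrak c=\operatorname{cov}(\mathcal M)$ dense subsets of the countable poset $\mathbb P_h$ with one decreasing sequence.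

**Meeting the dense sets.** Give $\mathbb P_h$ the discrete topology. It is countably infinite, so $\mathbb P_h^{\,\omega}\cong\omega^\omega$. For $x\in\mathbb P_h^{\,\omega}$ define $q_0=x(0)$, and
$$q_{n+1}=x(n+1)\ \text{ if }x(n+1)\le q_n,\qquad q_{n+1}=q_n\ \text{ otherwise}.$$
So $q_0\ge q_1\ge\cdots$. Let $D\subseteq\mathbb P_h$ be dense. The set of $x$ with some $q_n\in D$ is open, because $q_n$ depends only on $x(0),\dots,x(n)$. It is dense: if $x(0),\dots,x(n)$ are prescribed, then $q_n$ is determined, and we can choose $x(n+1)\in D$ with $x(n+1)\le q_n$. So its complement is nowhere dense. Fewer than $\operatorname{cov}(\mathcal M)$ meager sets do not cover $\mathbb P_h^{\,\omega}$, so some $x$ works for all the dense sets simultaneously. Its sequence $(q_n)$ is used in Step 3 of Section 5, and Steps 3 and 4 go through verbatim. Everything else is unchanged. $\square$
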